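\title{Isometric embeddings into the Gromov--Hausdorff space:\\ compact spaces embed, separable spaces need not}

\begin{abstract}
Let $\mathcal M$ be the space of isometry classes of nonempty compact metric spaces with the Gromov--Hausdorff distance. We show that every compact metric space embeds isometrically into $\mathcal M$, and that every sufficiently small one embeds into any prescribed nonempty open subset. On the other hand, $\mathcal M$ does not contain all separable metric spaces: neither $\mathbb Z$ nor a certain bounded countable space embeds. The second obstruction comes from the fact that a closed ball of radius $r$ in $\mathcal M$ has Kuratowski measure of noncompactness exactly $r$. The embedding of a compact space is obtained by perturbing the distances of a rigid finite space and spelling the address of each point along a path colored with seven colors. As a consequence, a ball of positive radius in a normed space embeds into $\mathcal M$ if and only if the space is finite-dimensional.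
\end{abstract}

\section{Introduction}\label{sec:intro}

For nonempty subsets $A,B$ of a metric space $Z$, the Hausdorff distance $d_{\mathrm H}^Z(A,B)$ is the infimum of all $\varepsilon>0$ such that each of the two sets lies in the $\varepsilon$-neighborhood of the other. For nonempty compact metric spaces $Y$ and $Y'$, the \emph{Gromov--Hausdorff distance} is
\[
d_{\mathrm{GH}}(Y,Y')=\inf_{Z,\varphi,\psi} d_{\mathrm H}^{Z}\bigl(\varphi(Y),\psi(Y')\bigr),
\]
where the infimum runs over all metric spaces $Z$ and all isometric embeddings $\varphi\colon Y\to Z$ and $\psi\colon Y'\to Z$. It measures how well the two spaces can be superimposed in a common ambient space. Let $\mathcal M$ be the collection of all nonempty compact metric spaces, with isometric spaces identified. Then $d_{\mathrm{GH}}$ is a finite-valued metric on $\mathcal M$. We write $B(M,r)$ for the closed ball of radius $r$ about $M$ in $\mathcal M$.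

The points of $\mathcal M$ are all compact metric spaces; this paper is about which metric spaces occur as \emph{subspaces} of $\mathcal M$. Only separable ones can, because $\mathcal M$ is separable (see fact~(F5) in Section~\ref{sec:corr}). A metric space is called \emph{universal} if it contains isometric copies of all separable metric spaces. It is known (Iliadis et al.) that $\mathcal M$ contains isometric copies of all finite metric spaces. We answer the following two questions, posed in \cite{Wan}.
\begin{enumerate}
\item[(a)] Does every separable metric space embed isometrically into $\mathcal M$, that is, is $\mathcal M$ universal?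
\item[(b)] Does every compact metric space embed isometrically into $\mathcal M$?
\end{enumerate}

A separable space is the closure of an increasing union of finite subsets, and each of these embeds, so one might expect a limiting argument to answer both questions positively. No inequality between finitely many distances can stand in the way. But passing to a limit requires compactness in $\mathcal M$, and no ball of $\mathcal M$ is compact. The answer to (a) turns out to be no, and the answer to (b) is yes.

The failure of compactness is measured as follows. For a bounded subset $A$ of a metric space, the \emph{Kuratowski measure of noncompactness} $\alpha(A)$ is the infimum of all $\delta$ such that $A$ is a finite union of sets of diameter at most $\delta$. In any metric space a ball of radius $r$ has $\alpha\le 2r$. The simplest space in which this bound is attained is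
\[
H=\{o,x_1,x_2,\dots\},\qquad d(o,x_i)=1,\qquad d(x_i,x_j)=2\quad(i\ne j).
\]
It is bounded, countable, complete and discrete; it is the closed unit ball about $o$, and $\alpha(H)=2$.

\begin{theorem}\label{thm:neg}
\begin{enumerate}
\item[(1)] If a metric space $X$ embeds isometrically into $\mathcal M$, then for every $o\in X$ there is $c\ge0$ such that $d(x,y)\le\max\{d(o,x),d(o,y)\}+c$ for all $x,y\in X$. Hence $\mathbb Z$ and $\mathbb R$ do not embed.
\item[(2)] For every $M\in\mathcal M$ and $r>0$ we have $\alpha(B(M,r))=r$. Hence $H$ does not embed isometrically into $\mathcal M$. Any bi-Lipschitz embedding of $H$ into $\mathcal M$ has distortion at least $2$: if $\lambda>0$ and $\lambda\, d(p,q)\le d_{\mathrm{GH}}(f(p),f(q))\le C\lambda\, d(p,q)$ for all $p,q\in H$, then $C\ge2$.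
\end{enumerate}
\end{theorem}

Since $\mathbb Z$ and $H$ are separable, $\mathcal M$ is not universal, and it does not even contain all bounded separable spaces.

\begin{theorem}\label{thm:pos}
Every compact metric space embeds isometrically into $\mathcal M$. Moreover, for every nonempty open set $U\subset\mathcal M$ there is $\Delta_0>0$ such that every nonempty compact metric space of diameter at most $\Delta_0$ embeds isometrically into $U$.
\end{theorem}

For normed spaces the two theorems together give a complete picture.

\begin{corollary}\label{cor:normed}
For a normed space $E$ the following are equivalent: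
\begin{enumerate}
\item[(i)] $\dim E<\infty$;
\item[(ii)] every bounded subset of $E$ embeds isometrically into $\mathcal M$;
\item[(iii)] some closed ball of positive radius in $E$ embeds isometrically into $\mathcal M$.
\end{enumerate}
The whole space $E$ embeds only if $E=\{0\}$.
\end{corollary}

We do not classify the noncompact separable spaces that embed; Theorem~\ref{thm:neg} gives necessary conditions for them.

Section~\ref{sec:corr} recalls the description of $d_{\mathrm{GH}}$ by correspondences, and Section~\ref{sec:neg} proves Theorem~\ref{thm:neg}. The proof of Theorem~\ref{thm:pos} occupies three sections: Section~\ref{sec:frames} sets up perturbations of a rigid finite space and treats finite $X$, Section~\ref{sec:toy} shows the main idea on finite equilateral spaces, and Section~\ref{sec:compact} gives the general construction. Corollary~\ref{cor:normed} is proved in Section~\ref{sec:normed}.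

\section{Correspondences}\label{sec:corr}

A \emph{correspondence} between sets $Y$ and $Y'$ is a subset $R\subset Y\times Y'$ whose projections to $Y$ and to $Y'$ are surjective. If the sets carry distance functions $d$ and $d'$, the \emph{distortion} of $R$ is
\[
\operatorname{dis}R=\sup\bigl\{|d(y_1,y_2)-d'(y_1',y_2')| : (y_1,y_1'),(y_2,y_2')\in R\bigr\}.
\]
All our computations rest on the formula \cite[Theorem 7.3.25]{BBI}
\begin{equation}\label{eq:GH}
d_{\mathrm{GH}}(Y,Y')=\tfrac12\inf_R\operatorname{dis}R ,
\end{equation}
where $R$ runs over all correspondences between $Y$ and $Y'$. We collect five consequences of \eqref{eq:GH} and of the definition. An \emph{$\varepsilon$-net} of $Y$ is a subset $F$ such that every point of $Y$ is within distance $\varepsilon$ of a point of $F$; a compact space has a finite $\varepsilon$-net for every $\varepsilon>0$.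

\begin{enumerate}
\item[(F1)] $d_{\mathrm{GH}}(\mathrm{pt},Y)=\frac12\operatorname{diam}Y$ for the one-point space $\mathrm{pt}$, since the only correspondence is $\mathrm{pt}\times Y$.
\item[(F2)] $d_{\mathrm{GH}}(Y,Y')\le\frac12\max\{\operatorname{diam}Y,\operatorname{diam}Y'\}$, by taking $R=Y\times Y'$.
\item[(F3)] If $F$ is a finite $\varepsilon$-net of $Y$, then $d_{\mathrm{GH}}(F,Y)\le\varepsilon$, by taking $Z=Y$ in the definition.
\item[(F4)] (Copies.) For $M\in\mathcal M$, $n\ge1$ and $r>0$ let $M^{[n,r]}$ be the set $M\times\{1,\dots,n\}$ with the distance between $(m,i)$ and $(m',j)$ equal to $d(m,m')$ if $i=j$ and to $\max\{d(m,m'),2r\}$ if $i\ne j$. This is the maximum metric on the product of $M$ with an $n$-point space all of whose nonzero distances are $2r$, so $M^{[n,r]}$ is a compact metric space. The correspondence that relates $m$ to all $(m,i)$ has distortion at most $2r$, because $0\le\max\{t,2r\}-t\le 2r$ for $t\ge0$. Hence $M^{[n,r]}\in B(M,r)$.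
\item[(F5)] (Perturbation.) Let $F$ be a finite metric space and $\tau>0$. Add to each nonzero distance $d(p,q)$ an arbitrary number $t_{pq}=t_{qp}\in(\tau/2,\tau)$. For distinct $p,q,p'$ we have $t_{pp'}+t_{p'q}-t_{pq}>0$, so the new distance is a metric in which all triangle inequalities for distinct points are strict. The identity correspondence shows that the new space is at distance less than $\tau/2$ from $F$. Choosing the $t_{pq}$ so that all distances become rational and using (F3), we see that the countable set of finite spaces with rational distances is dense in $\mathcal M$.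
\end{enumerate}

The compact spaces in the proof of Theorem~\ref{thm:pos} arise as completions. A \emph{pseudometric} satisfies the axioms of a metric except that distinct points may be at distance $0$; identifying such points gives the associated metric space. A pseudometric space is \emph{totally bounded} if for every $\varepsilon>0$ it is a finite union of sets of diameter at most $\varepsilon$. The completion of a totally bounded metric space is compact. The next lemma lets us compute on the pseudometric spaces themselves.

\begin{lemma}\label{lem:pseudo}
Let $(S,\delta)$ and $(S',\delta')$ be nonempty totally bounded pseudometric spaces, and let $M$ and $M'$ be the completions of the associated metric spaces. Then $d_{\mathrm{GH}}(M,M')=\frac12\inf_R\operatorname{dis}R$, where $R$ runs over the correspondences between $S$ and $S'$.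
\end{lemma}

\begin{proof}
The canonical maps $\iota\colon S\to M$ and $\iota'\colon S'\to M'$ preserve distances and have dense image. Let $R\subset S\times S'$ be a correspondence and let $\bar R$ be the closure of its image in $M\times M'$. Then $\bar R$ is compact, so its projections are closed; they contain $\iota(S)$ and $\iota'(S')$, so they are all of $M$ and $M'$. By continuity $\operatorname{dis}\bar R=\operatorname{dis}R$, and \eqref{eq:GH} gives $d_{\mathrm{GH}}(M,M')\le\frac12\operatorname{dis}R$.

Conversely, let $\bar R\subset M\times M'$ be a correspondence and $\eta>0$. Let $R$ be the set of all $(s,s')$ for which some $(m,m')\in\bar R$ satisfies $d(\iota(s),m)<\eta$ and $d(\iota'(s'),m')<\eta$. Given $s\in S$, choose $m'$ with $(\iota(s),m')\in\bar R$ and $s'$ with $d(\iota'(s'),m')<\eta$; then $(s,s')\in R$. The same argument applies to $s'\in S'$, so $R$ is a correspondence. Moving each of four points by less than $\eta$ gives $\operatorname{dis}R\le\operatorname{dis}\bar R+4\eta$.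
\end{proof}

\section{Two obstructions}\label{sec:neg}

Both parts of Theorem~\ref{thm:neg} grow out of (F1) and (F2), which together say
\begin{equation}\label{eq:ultra}
d_{\mathrm{GH}}(Y,Y')\le\max\{d_{\mathrm{GH}}(\mathrm{pt},Y),d_{\mathrm{GH}}(\mathrm{pt},Y')\}.
\end{equation}
Seen from $\mathrm{pt}$, two points of $\mathcal M$ can never lie in opposite directions.

\subsection{Large scales}

\begin{proof}[Proof of Theorem~\ref{thm:neg}(1)]
Let $x\mapsto M_x$ be an isometric embedding and $c=d_{\mathrm{GH}}(\mathrm{pt},M_o)$. Then $d_{\mathrm{GH}}(\mathrm{pt},M_x)\le c+d(o,x)$ for every $x$, and \eqref{eq:ultra} gives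
\[
d(x,y)=d_{\mathrm{GH}}(M_x,M_y)\le\max\{d(o,x),d(o,y)\}+c .
\]
If $X\supset\mathbb Z$, take $o=0$, $x=n$, $y=-n$; then $2n\le n+c$ for all $n$, which is false.
\end{proof}

Unboundedness alone is not an obstruction. Send $t>0$ to the two-point space of diameter $2t$, and $0$ to $\mathrm{pt}$. The spaces assigned to $t,t'>0$ are at distance at most $|t-t'|$ by a bijection, and at least $|t-t'|$ by (F1) and the triangle inequality; the distance from $\mathrm{pt}$ is $t$ by (F1). So $[0,\infty)$ embeds.

\subsection{Noncompactness of balls}

Part (1) says nothing about bounded spaces such as $H$. For these we need a trace of \eqref{eq:ultra} near an arbitrary center $M$. For $M=\mathrm{pt}$ the inequality says that the whole ball $B(\mathrm{pt},r)$ has diameter at most $r$, so $\alpha\le r$ with a single set. For general $M$, a space $Y\in B(M,r)$ splits into cells $Y_1,\dots,Y_N$ of diameter about $2r$ that lie over the points $m_1,\dots,m_N$ of a fine net of $M$. Relating all of $Y_b$ to all of $Y'_b$ is too crude: a distance between cells $Y_a$ and $Y_b$ is only known to lie within about $2r$ of $d(m_a,m_b)$ on either side, so the distortion may be $4r$, which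 is the trivial bound. The remedy is to record, for each point $y$, its distances to the cells. The number $d(y,Y_b)$ confines the distances from $y$ to all points of $Y_b$ to an interval of length $\operatorname{diam}Y_b$, and up to $\varepsilon$ there are only finitely many possible records.

\begin{proof}[Proof of Theorem~\ref{thm:neg}(2)]
\emph{The bound $\alpha\le r$.} Fix $\varepsilon>0$ and a finite $\varepsilon$-net $m_1,\dots,m_N$ of $M$. For each $Y\in B(M,r)$ fix a correspondence $R\subset M\times Y$ with $\operatorname{dis}R\le 2r+\varepsilon$. For each $y\in Y$ choose $m$ with $(m,y)\in R$ and then an index $a(y)$ with $d(m,m_{a(y)})\le\varepsilon$. Put $Y_b=\{y:a(y)=b\}$ and $I(Y)=\{b:Y_b\neq\emptyset\}$. Two points of $Y_b$ are related to points of $M$ at distance at most $2\varepsilon$, so $\operatorname{diam}Y_b\le 2r+3\varepsilon$. With $d(y,Y_b)=\inf_{y'\in Y_b}d(y,y')$ it follows that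
\begin{equation}\label{eq:cell}
d(y_1,Y_b)\le d(y_1,y_2)\le d(y_1,Y_b)+2r+3\varepsilon\qquad(y_1\in Y,\ y_2\in Y_b).
\end{equation}
Define the \emph{type} of $y\in Y$ as
\[
\operatorname{tp}(y)=\Bigl(a(y),\ \bigl(\lfloor d(y,Y_b)/\varepsilon\rfloor\bigr)_{b\in I(Y)}\Bigr),
\]
and let $T(Y)$ be the set of types of points of $Y$. All distances in $Y$ are at most $\operatorname{diam}M+2r+\varepsilon$, so the types range over a finite set that does not depend on $Y$. Hence $T(Y)$ takes finitely many values, and $B(M,r)$ splits into finitely many classes according to $T(Y)$.

Let $T(Y)=T(Y')$. The first coordinates show that $I(Y)=I(Y')$, and $R'=\{(y,y'):\operatorname{tp}(y)=\operatorname{tp}(y')\}$ is a correspondence. Let $(y_1,y_1'),(y_2,y_2')\in R'$ and $b=a(y_2)=a(y_2')$. Then $|d(y_1,Y_b)-d(y_1',Y'_b)|<\varepsilon$, and \eqref{eq:cell}, applied in $Y$ and in $Y'$, gives $|d(y_1,y_2)-d(y_1',y_2')|\le 2r+4\varepsilon$. So each class has diameter at most $r+2\varepsilon$, and $\alpha(B(M,r))\le r$.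

\emph{The bound $\alpha\ge r$.} If a set $A$ contains infinitely many points at mutual distances at least $t$, then any finite cover of $A$ has a member with two of these points, so $\alpha(A)\ge t$. We find such points among the spaces $Y_n=M^{[n,r]}\in B(M,r)$ of (F4). Let $0<\theta<2r$. A compact space $Y$ has a finite bound $\nu(Y)$ on the size of its subsets with mutual distances greater than $\theta$. Choose $n_1<n_2<\cdots$ with $n_j>\nu(Y_{n_k})$ for all $k<j$. Fix $m_0\in M$. The $n_j$ points $(m_0,i)$ of $Y_{n_j}$ are at mutual distance $2r$. If $k<j$ and some correspondence between $Y_{n_k}$ and $Y_{n_j}$ had distortion less than $2r-\theta$, then points related to the $(m_0,i)$ would be $n_j$ points of $Y_{n_k}$ at mutual distances greater than $\theta$, which is impossible. So $d_{\mathrm{GH}}(Y_{n_k},Y_{n_j})\ge r-\theta/2$ for $k\neq j$, and $\alpha(B(M,r))\ge r-\theta/2$. Let $\theta\to0$.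

\emph{The space $H$.} Let $f$, $\lambda$, $C$ be as in the theorem. The points $f(x_i)$ lie in $B(f(o),C\lambda)$ and have mutual distances at least $2\lambda$. Hence $2\lambda\le\alpha(B(f(o),C\lambda))=C\lambda$, that is, $C\ge2$. An isometric embedding would have $C=\lambda=1$.
\end{proof}

\section{Perturbing a rigid finite space}\label{sec:frames}

We turn to Theorem~\ref{thm:pos}. In a bounded metric space $X$ one has $d(x,x')=\sup_{y}|d(x,y)-d(x',y)|$: the triangle inequality gives one bound and $y=x'$ gives the other. So $x$ is faithfully described by the list of coordinates $d(x,y)$, $y\in X$, in the supremum norm. Formula \eqref{eq:GH} also contains a supremum of differences, so we try to store the numbers $2d(x,y)$ as small increments of the distances of a fixed space. The obstacle is the infimum over $R$: a correspondence may compare the coordinate $y$ with a different coordinate. To prevent this we start from a finite space whose distances are so different that a correspondence of small distortion cannot move its points.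

\begin{definition}
Let $Z$ be a finite metric space with at least three points. Let $\kappa(Z)$ be the minimum of the following numbers: all nonzero distances of $Z$; all differences $|d_Z(a,b)-d_Z(a',b')|$ for distinct two-element sets $\{a,b\}\ne\{a',b'\}$; and all excesses $d_Z(a,e)+d_Z(e,b)-d_Z(a,b)$ for distinct $a,b,e$.
\end{definition}

Thus $\kappa(Z)>0$ exactly when all nonzero distances are different and all triangle inequalities for distinct points are strict. Scaling $Z$ by $t>0$ multiplies $\kappa(Z)$ by $t$.

\begin{example}\label{ex:generic}
Let $n\ge3$ and $N=\binom n2$. Assign the numbers $N+1,\dots,2N$ to the $N$ pairs of an $n$-point set in any order. Any two of them sum to at least $2N+3$, so this is a metric space $Z_n$ with $\kappa(Z_n)\ge1$. For $n=7$ the distances are $22,23,\dots,42$. Scaling by $4\Delta$ gives an $n$-point space with $\kappa\ge4\Delta$.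
\end{example}

We now blow up each point of $Z$ to a cluster and add increments to the distances between clusters. Fix $\Delta>0$ and a finite space $Z$ with at least three points and $\kappa(Z)\ge4\Delta$. A \emph{colored family over $Z$}, indexed by a nonempty set $X$, consists of a set $S$, a surjective map $c\colon S\to Z$, whose values we call \emph{colors}, and for each $x\in X$ a symmetric function $\Phi_x$ with values in $[0,2\Delta]$, defined on the pairs $p,q\in S$ with $c(p)\ne c(q)$. For $p,p'$ of the same color put
\[
\rho(p,p')=\sup_{x\in X}\ \sup_{q:\,c(q)\ne c(p)}|\Phi_x(p,q)-\Phi_x(p',q)|\ \le 2\Delta ,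
\]
and for $x\in X$ define
\[
\delta_x(p,q)=\begin{cases}\rho(p,q),&c(p)=c(q),\\ d_Z(c(p),c(q))+\Phi_x(p,q),&c(p)\ne c(q).\end{cases}
\]
The triangle inequality forces the distance between two points $p,p'$ of one color to be at least $|\Phi_x(p,q)-\Phi_x(p',q)|$ for every $q$ of another color. So $\rho$ is the smallest admissible choice that does not depend on $x$. Independence of $x$ gives part (iii) of the next lemma, and smallness gives the best chance of total boundedness.

\begin{lemma}\label{lem:frame}
Let $(S,c,\Phi)$ be a colored family over $Z$.
\begin{enumerate}
\item[(i)] Each $\delta_x$ is a pseudometric on $S$.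
\end{enumerate}
Suppose that every color class is totally bounded for $\rho$, and let $M_x\in\mathcal M$ be the completion of the metric space associated with $(S,\delta_x)$.
\begin{enumerate}
\item[(ii)] $M_x\in B(Z,\Delta)$.
\item[(iii)] $d_{\mathrm{GH}}(M_x,M_{x'})\le\frac12\sup_{p,q}|\Phi_x(p,q)-\Phi_{x'}(p,q)|$.
\item[(iv)] Let $R\subset S\times S$ be a correspondence between $(S,\delta_{x'})$ and $(S,\delta_x)$ with $\operatorname{dis}R<2\Delta$. Then $c(p)=c(p^*)$ for all $(p,p^*)\in R$, and $|\Phi_{x'}(p,q)-\Phi_x(p^*,q^*)|\le\operatorname{dis}R$ whenever $(p,p^*),(q,q^*)\in R$ and $c(p)\ne c(q)$.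
\end{enumerate}
\end{lemma}

\begin{proof}
(i) On a color class, $\rho$ is a supremum of pseudometrics. For $p,q,p'$ of three different colors $a,b,e$, the excesses in $\kappa(Z)$ give
\[
\delta_x(p,q)\le d_Z(a,b)+2\Delta\le d_Z(a,e)+d_Z(e,b)\le\delta_x(p,p')+\delta_x(p',q).
\]
For $p,p'$ of one color and $q$ of another, $|\delta_x(p,q)-\delta_x(p',q)|=|\Phi_x(p,q)-\Phi_x(p',q)|\le\rho(p,p')$, and $\rho(p,p')\le2\Delta\le2\kappa(Z)\le\delta_x(p,q)+\delta_x(q,p')$.

(ii) The space $(S,\delta_x)$ is a finite union of totally bounded color classes, so $M_x$ is compact. The correspondence $\{(p,c(p))\}\subset S\times Z$ has distortion at most $2\Delta$, because $\rho$ and $\Phi_x$ take values in $[0,2\Delta]$. Apply Lemma~\ref{lem:pseudo}.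

(iii) On pairs of the same color $\delta_x=\delta_{x'}$, and on the others $\delta_x-\delta_{x'}=\Phi_x-\Phi_{x'}$. Apply Lemma~\ref{lem:pseudo} to the identity correspondence.

(iv) Points of one color are at distance at most $2\Delta$, and points of different colors are at distance at least $\kappa(Z)\ge4\Delta$. If $(p,p^*),(q,q^*)\in R$ and $c(p)=c(q)$, then $\delta_x(p^*,q^*)<2\Delta+2\Delta$, so $c(p^*)=c(q^*)$. The converse implication holds by the same computation. As $c$ and both projections of $R$ are surjective, there is a bijection $\pi\colon Z\to Z$ with $c(p^*)=\pi(c(p))$ for all $(p,p^*)\in R$. For colors $a\neq b$ take $(p,p^*),(q,q^*)\in R$ with $c(p)=a$, $c(q)=b$. Then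
\[
|d_Z(a,b)-d_Z(\pi a,\pi b)|\le\operatorname{dis}R+|\Phi_{x'}(p,q)-\Phi_x(p^*,q^*)|<4\Delta\le\kappa(Z),
\]
so $\{\pi a,\pi b\}=\{a,b\}$. For three distinct colors $a,b,e$ we get $\{\pi a\}=\{\pi a,\pi b\}\cap\{\pi a,\pi e\}=\{a,b\}\cap\{a,e\}=\{a\}$. So $\pi$ is the identity, and the terms $d_Z$ cancel in $\delta_{x'}(p,q)-\delta_x(p^*,q^*)$.
\end{proof}

The lemma already yields the finite case quoted in the introduction.

\begin{example}[Finite spaces]\label{ex:finite}
Let $X$ be a finite metric space of diameter $\Delta>0$. Take $Z$ with $\kappa(Z)\ge4\Delta$ and with at least as many pairs as $X$ has points, and assign to the points $y\in X$ distinct pairs of $Z$. Let $S=Z$, $c=\mathrm{id}$, let $\Phi_x$ be $2d(x,y)$ on the pair assigned to $y$ and $0$ on the other pairs. The identity correspondence between $M_{x'}$ and $M_x$ has distortion $2\max_y|d(x,y)-d(x',y)|=2d(x,x')\le2\Delta$. By Lemma~\ref{lem:frame}(iv) any correspondence of distortion less than $2\Delta$ is the identity. So none has distortion less than $2d(x,x')$, and $d_{\mathrm{GH}}(M_x,M_{x'})=d(x,x')$.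
\end{example}

This construction does not pass to the limit along finer and finer nets of an infinite compact space. The spaces $M_x$ have $n$ points at mutual distances at least $4\Delta$, with $n\to\infty$, and a Gromov--Hausdorff limit would contain arbitrarily many points at mutual distances greater than $3\Delta$. For the same reason a compact space has room for only finitely many clusters, so infinitely many coordinates must share a color, and Lemma~\ref{lem:frame}(iv) gives no control inside a color class. The loss is real.

\begin{example}[Unlabeled coordinates]\label{ex:circle}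
Let $X$ be compact of diameter $\Delta>0$. Let one color class be $X$ itself and let the others be single points, one of which is $z$. Put $\Phi_x(y,z)=2d(x,y)$ for $y\in X$ and $\Phi_x=0$ on all other pairs; then $\rho=2d$ on $X$. If $g$ is an isometry of $X$, then $g$, extended by the identity, is an isometry from $M_x$ to $M_{g(x)}$. For a circle all $M_x$ are the same point of $\mathcal M$.
\end{example}

Each coordinate therefore needs an address that a correspondence cannot forge, and the address must be written with a bounded number of colors.

\section{Spelling addresses with seven colors}\label{sec:toy}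

We show the device on the space $X=\{0,1\}^k$ of binary words $w=w_1\cdots w_k$ with all nonzero distances equal to $\Delta=1$. The point is that one seven-point space $Z$ with $\kappa(Z)\ge4$ serves for all $k$.

Name the points of $Z$ by the symbol $*$ and the six pairs in $\mathbb Z/3\times\{0,1\}$. A \emph{vertex} is a pair $(w,i)$ with $w\in X$ and $0\le i\le k$. Its color is $*$ if $i=0$ and $(i\bmod 3,\,w_i)$ if $i\ge1$. The vertices $(w,0),\dots,(w,k)$ form the \emph{path of $w$}, and its colors spell $w$; for $w=0110$ they are
\[
*,\quad(1,0),\quad(2,1),\quad(0,1),\quad(1,0).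
\]
Consecutive vertices of a path have different colors. Let $S$ consist of all vertices and of one extra point for each color that no vertex has. For vertices of different colors let $\Phi_x$ be $0$ on the pairs of consecutive vertices of the path of $x$, and $2$ otherwise; let $\Phi_x=0$ on pairs that contain an extra point. So in $M_x$ exactly one path is pulled tight, that of $x$.

Since $S$ is finite, Lemma~\ref{lem:frame} applies, and (iii) gives $d_{\mathrm{GH}}(M_x,M_{x'})\le1$. We claim that a correspondence $R$ between $(S,\delta_{x'})$ and $(S,\delta_x)$ with $\operatorname{dis}R<2$ forces $x=x'$; then $x\mapsto M_x$ is an isometric embedding. Let $v_s=(x',s)$ and choose $v_s^*$ with $(v_s,v_s^*)\in R$. By (iv), $v_s^*$ has the color of $v_s$, so it is a vertex, and $\Phi_x(v^*_{s-1},v^*_s)<\Phi_{x'}(v_{s-1},v_s)+2=2$. Hence $v^*_{s-1},v^*_s$ are consecutive on the path of $x$: we have $v_s^*=(x,i_s)$ with $|i_s-i_{s-1}|=1$. The color $*$ gives $i_0=0$. If $s\ge1$ and $i_{s-1}=s-1$, then $i_s\in\{s-2,s\}$, and the color gives $i_s\equiv s\pmod3$, so $i_s=s$. Comparing the colors of $(x',s)$ and $(x,s)$ gives $x'_s=x_s$ for all $s$.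

Each ingredient of the color has a task. The bit carries the address. The residue modulo $3$ orients the path; with residues modulo $2$ the path of $010$, colored $*,(1,0),(0,1),(1,0)$, could be folded onto the positions $0,1,2,1$ of the path of $011$. The symbol $*$ fixes the starting point; it is needed below, where words have all lengths and a short path could otherwise be matched with a later stretch of a long one.

For an infinite compact $X$ two things must change. First, points have infinite addresses, and a finite prefix locates a point only approximately; tightness must become a quantity that says how close to $x$ the prefix is known to be. Second, the color classes become infinite and must be totally bounded, so what happens far along a word must be almost invisible to $\Phi_x$.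

\section{Compact spaces}\label{sec:compact}

\begin{proposition}\label{prop:main}
Let $Z$ be a finite metric space with at least seven points, and let $X$ be a compact metric space of diameter $\Delta$ with $0<\Delta\le\kappa(Z)/4$. Then $X$ embeds isometrically into $B(Z,\Delta)$.
\end{proposition}

The proof fills Subsections~\ref{sub:addr}--\ref{sub:lower}. For a finite or infinite binary word $u=u_1u_2\cdots$ of length $|u|$, let $u_{\le k}$ be its prefix of length $k$, with $u_{\le k}=u$ if $|u|\le k$. Let $u\wedge u'$ be the longest common prefix of $u$ and $u'$.

\subsection{Addresses}\label{sub:addr}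

We address a point $y$ by its answers to the questions ``does $y$ lie in the closed ball of radius $t$ about $a$?'' for countably many balls. Let $A\subset X$ be countable and dense, and let $(a_m,t_m)_{m\ge1}$ enumerate $A\times\mathbb Q_{>0}$. For $y\in X$ put $b_m(y)=1$ if $d(y,a_m)\le t_m$ and $b_m(y)=0$ otherwise, and let $b(y)=b_1(y)b_2(y)\cdots$. For a binary word $u$, an integer $k$ with $0\le k\le|u|$ and $x\in X$ set
\[
D_k(u,x)=\min\bigl(\{\Delta\}\cup\{t_m+d(a_m,x):1\le m\le k,\ u_m=1\}\bigr).
\]
This is the upper bound for $d(x,y)$ that one reads off from the positive answers among the first $k$ letters, if these letters are the beginning of $b(y)$.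

\begin{lemma}\label{lem:D}
\begin{enumerate}
\item[(D1)] The function $D_k(u,\cdot)$ is $1$-Lipschitz with values in $[0,\Delta]$, depends only on $u_{\le k}$, and is nonincreasing in $k$.
\item[(D2)] If $u_{\le k}=b(y)_{\le k}$, then $d(x,y)\le D_k(u,x)$ for all $x\in X$.
\item[(D3)] For every $\varepsilon>0$ there is $L\ge1$ such that $d(x,y)\le D_k(b(y),x)\le d(x,y)+\varepsilon$ for all $x,y\in X$ and all $k\ge L$.
\end{enumerate}
\end{lemma}

\begin{proof}
(D1) A minimum of finitely many $1$-Lipschitz functions is $1$-Lipschitz, and increasing $k$ enlarges the set over which the minimum is taken.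

(D2) We have $d(x,y)\le\Delta$, and if $m\le k$ and $u_m=b_m(y)=1$, then $d(x,y)\le d(y,a_m)+d(a_m,x)\le t_m+d(a_m,x)$.

(D3) The lower bound is (D2), and by (D1) it suffices to prove the upper bound for $k=L$. Since $X$ is compact and $A$ is dense, there is a finite $\varepsilon/4$-net $A'\subset A$ of $X$. Take a finite set $T\subset\mathbb Q_{>0}$ such that every $\xi\in[0,\Delta]$ admits $t\in T$ with $\xi\le t\le\xi+\varepsilon/4$, and take $L$ so large that all elements of $A'\times T$ occur among $(a_1,t_1),\dots,(a_L,t_L)$. Given $x,y$, pick $a\in A'$ with $d(a,x)\le\varepsilon/4$ and $t\in T$ with $d(y,a)\le t\le d(y,a)+\varepsilon/4$. Then $(a,t)=(a_m,t_m)$ for some $m\le L$, and $b_m(y)=1$, so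
\[
D_L(b(y),x)\le t+d(a,x)\le d(y,a)+\tfrac\varepsilon2\le d(x,y)+\tfrac{3\varepsilon}4 .\qedhere
\]
\end{proof}

The uniformity of $L$ in (D3) is where compactness of $X$ enters in an essential way. It fails for $H$: if $y=x_i$ is not among $a_1,\dots,a_L$, then $b_m(y)=1$ gives $t_m+d(a_m,y)\ge2d(a_m,y)\ge2$ for $m\le L$, so $D_L(b(y),y)=2$.

\subsection{The colored family}\label{sub:family}

Let $W$ be the set of all words $b(y)_{\le k}$ with $y\in X$, $k\ge1$, and let
\[
V=\{(w,i):w\in W,\ 0\le i\le|w|\}
\]
be the set of \emph{vertices}; $i$ is the \emph{position} of $(w,i)$. Name seven distinct points of $Z$ by $*$ and the elements of $\mathbb Z/3\times\{0,1\}$, and color the vertices as before: $c(w,0)=*$ and $c(w,i)=(i\bmod3,w_i)$ for $i\ge1$. Let $S=V\sqcup(Z\setminus c(V))$, where each extra point is its own color. Then $c\colon S\to Z$ is surjective.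

For vertices $v=(w,i)$ and $v'=(w',j)$ define the number of letters that the pair is allowed to read,
\[
\ell(v,v')=\begin{cases}|w\wedge w'|,&|i-j|=1,\\ \min\{|w\wedge w'|,\,i,\,j\},&|i-j|\ne1,\end{cases}
\]
and for vertices of different colors put
\[
\Phi_x(v,v')=2D_{\ell(v,v')}(w,x)=2D_{\ell(v,v')}(w',x)\in[0,2\Delta].
\]
The two expressions agree by (D1), because $\ell(v,v')\le|w\wedge w'|$. Put $\Phi_x=0$ on pairs that contain an extra point. This is a colored family over $Z$.

Thus vertices at adjacent positions read their whole common prefix, and the others read it only up to the smaller position. The simpler rule $\ell=0$ for $|i-j|\ne1$ would destroy total boundedness. Indeed, let $w=b(y)_{\le k}$ with $D_k(w,y)\le\varepsilon$. At least $(k-1)/6$ of the vertices $(w,i)$, $1\le i<k$, have the same color. For two of them, at positions $i<i'$, we have $i'\ge i+3$, and the vertex $(w,i+1)$ would have $\Phi_y\le2\varepsilon$ with the first and $\Phi_y=2\Delta$ with the second; so $\rho\ge2\Delta-2\varepsilon$ on arbitrarily large sets. Our rule is a compromise: adjacency loses its advantage at large positions, which gives Lemma~\ref{lem:tb}, but a pair that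 reads $\mu$ letters and has a position below $\mu$ must be adjacent, which gives Lemma~\ref{lem:lower}.

\subsection{Total boundedness}\label{sub:tb}

\begin{lemma}\label{lem:tb}
Every color class is totally bounded for $\rho$.
\end{lemma}

\begin{proof}
The classes of the extra points are single points. Let $\varepsilon>0$ and take $L$ from (D3). Sort the vertices $(w,i)$ of a given color into finitely many groups according to the word $w_{\le L}$ and the number $\min\{i,L+1\}$. We show that each group has $\rho$-diameter at most $2\varepsilon$. Let $v=(w,i)$ and $v'=(w',i')$ be in one group, let $v''=(w'',j)$ be a vertex of another color, and write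
\[
h=|w\wedge w''|,\quad h'=|w'\wedge w''|,\quad \ell=\ell(v,v''),\quad \ell'=\ell(v',v'').
\]
Since $\min\{h,L\}=|w_{\le L}\wedge w''|$, and the same holds for $w'$, we have $\min\{h,L\}=\min\{h',L\}$; call this number $g$. We claim that $\min\{\ell,L\}=\min\{\ell',L\}$. Either $i=i'$, or $i,i'\ge L+1$.
\begin{itemize}
\item If $i=i'$, both numbers equal $g$ when $|i-j|=1$, and both equal $\min\{g,i,j\}$ otherwise.
\item If $i,i'\ge L+1$ and $j\le L-1$, then $j$ is adjacent to neither $i$ nor $i'$, and both numbers equal $\min\{g,j\}$.
\item If $i,i'\ge L+1$ and $j\ge L$, then all positions are at least $L$, so both numbers equal $g$, whichever line of the definition of $\ell$ applies.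
\end{itemize}
So either $\ell=\ell'$, or $\ell,\ell'\ge L$. Now $\Phi_x(v,v'')=2D_\ell(w'',x)$ and $\Phi_x(v',v'')=2D_{\ell'}(w'',x)$. If $\ell=\ell'$ these coincide. If $\ell,\ell'\ge L$, choose $y$ such that $w''$ is a prefix of $b(y)$; by (D1) and (D3) both $D_\ell(w'',x)$ and $D_{\ell'}(w'',x)$ lie in $[d(x,y),d(x,y)+\varepsilon]$. Extra points contribute $0$ to the supremum. Hence $\rho(v,v')\le2\varepsilon$.
\end{proof}

By Lemma~\ref{lem:frame}(ii) we obtain compact spaces $M_x\in B(Z,\Delta)$. By (D1), $|\Phi_x-\Phi_{x'}|\le2d(x,x')$, so Lemma~\ref{lem:frame}(iii) gives $d_{\mathrm{GH}}(M_x,M_{x'})\le d(x,x')$. The next lemma completes the proof of Proposition~\ref{prop:main}.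

\subsection{The lower bound}\label{sub:lower}

As in Section~\ref{sec:toy}, we take a path that is tight in $M_{x'}$ and follow its image in $M_x$. The new difficulty is that the image vertices need not lie on one path: their words may change from step to step. What survives is that consecutive image vertices share a prefix that certifies closeness to $x$. Such a prefix must disagree with the address of $x'$, and the place of the first disagreement is passed on from step to step. It is enough to follow the image path up to that place.

\begin{lemma}\label{lem:lower}
$d_{\mathrm{GH}}(M_x,M_{x'})\ge d(x,x')$ for all $x,x'\in X$.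
\end{lemma}

\begin{proof}
Let $\sigma=d(x,x')>0$ and suppose that the claim fails. By Lemma~\ref{lem:pseudo} there is a correspondence $R\subset S\times S$ between $(S,\delta_{x'})$ and $(S,\delta_x)$ with $\operatorname{dis}R<2\sigma$. Fix $\eta>0$ with $\operatorname{dis}R<2\sigma-4\eta$. Since $\sigma\le\Delta$, Lemma~\ref{lem:frame}(iv) applies to $R$.

\emph{A tight path and its image.} By (D3) choose $k\ge1$ with $D_k(b(x'),x')\le\eta$. Put $w=b(x')_{\le k}\in W$ and $v_s=(w,s)$ for $0\le s\le k$. For each $s$ choose $v_s^*$ with $(v_s,v_s^*)\in R$. It has the color of $v_s$, so it is a vertex, $v_s^*=(w^{(s)},i_s)$. Comparing colors gives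
\begin{equation}\label{eq:colors}
i_0=0,\qquad\text{and for } s\ge1:\quad i_s\ge1,\quad i_s\equiv s\pmod 3,\quad w^{(s)}_{i_s}=w_s .
\end{equation}
For $1\le s\le k$ the vertices $v_{s-1},v_s$ have different colors and adjacent positions, so $\ell(v_{s-1},v_s)=k$ and $\Phi_{x'}(v_{s-1},v_s)=2D_k(w,x')\le2\eta$. Hence $\Phi_x(v_{s-1}^*,v_s^*)\le2\eta+\operatorname{dis}R<2\sigma-2\eta$. Let $\ell_s=\ell(v^*_{s-1},v^*_s)$, and let $u^{(s)}$ be the common prefix of length $\ell_s$ of $w^{(s-1)}$ and $w^{(s)}$. We have shown
\begin{equation}\label{eq:tight}
D_{\ell_s}(u^{(s)},x)<\sigma-\eta\qquad(1\le s\le k).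
\end{equation}

\emph{The word $u^{(s)}$ disagrees with $w$.} We show that neither word is a prefix of the other. If $u^{(s)}$ is a prefix of $w$, then $u^{(s)}=b(x')_{\le\ell_s}$, and (D2) and \eqref{eq:tight} give $\sigma=d(x,x')<\sigma-\eta$, which is absurd. If $w$ is a prefix of $u^{(s)}$, choose $y$ such that $w^{(s)}$ is a prefix of $b(y)$. Then both $w$ and $u^{(s)}$ are prefixes of $b(y)$, so (D2) gives $d(x',y)\le D_k(w,x')\le\eta$ and $d(x,y)\le D_{\ell_s}(u^{(s)},x)<\sigma-\eta$. Adding gives $d(x,x')<\sigma$, which is absurd.

\emph{The first disagreement.} So there is a first index $\mu_s\le\min\{\ell_s,k\}$ at which $u^{(s)}$ and $w$ have different letters. Since $u^{(s)}$ is a prefix of $w^{(s-1)}$ and of $w^{(s)}$, the number $\mu_s$ is the first index at which $w^{(s-1)}$ differs from $w$, and also the first index at which $w^{(s)}$ differs from $w$. The second description of $\mu_s$ is the first description of $\mu_{s+1}$, so all $\mu_s$ have a common value $\mu$, and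
\[
1\le\mu\le k,\qquad \ell_s\ge\mu\quad(1\le s\le k),\qquad w^{(\mu)}_\mu\ne w_\mu .
\]

\emph{The image path advances step by step.} We prove $i_s=s$ for $0\le s\le\mu$ by induction; $i_0=0$ by \eqref{eq:colors}. Let $1\le s\le\mu$ and $i_{s-1}=s-1$. If $|i_s-i_{s-1}|\ne1$, then $\ell_s\le i_{s-1}=s-1<\mu$, which contradicts $\ell_s\ge\mu$. So $i_s\in\{s-2,s\}$, and $i_s\equiv s\pmod3$ gives $i_s=s$.

For $s=\mu$, \eqref{eq:colors} now gives $w^{(\mu)}_\mu=w_\mu$, a contradiction.
\end{proof}

\subsection{Proof of Theorem~\ref{thm:pos}}

Spaces with at most one point embed into every nonempty subset of $\mathcal M$. If $X$ is compact of diameter $\Delta>0$, apply Proposition~\ref{prop:main} to the space $Z_7$ of Example~\ref{ex:generic}, scaled by $4\Delta$. This proves the first statement.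

For the second we need a space $Z$ with at least seven points and $\kappa(Z)>0$ inside $U$. Let $Y\in U$ and $\tau>0$ with $B(Y,3\tau)\subset U$. Let $F$ be a finite $\tau$-net of $Y$, so $d_{\mathrm{GH}}(F,Y)\le\tau$ by (F3). The space $F'=F^{[7,\tau/2]}$ is finite, has at least seven points, and $d_{\mathrm{GH}}(F',F)\le\tau/2$ by (F4). Perturb $F'$ as in (F5), choosing the numbers $t_{pq}\in(\tau/2,\tau)$ one pair after another so that each new distance differs from the finitely many already fixed. The resulting space $Z$ has distinct distances and strict triangle inequalities, so $\kappa(Z)>0$, and $d_{\mathrm{GH}}(Z,F')<\tau/2$. Altogether $d_{\mathrm{GH}}(Z,Y)<2\tau$. Let $\Delta_0=\min\{\tau,\kappa(Z)/4\}$. If $0<\operatorname{diam}X\le\Delta_0$, Proposition~\ref{prop:main} embeds $X$ into $B(Z,\tau)\subset B(Y,3\tau)\subset U$. \qed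

\section{Normed spaces}\label{sec:normed}

To apply Theorem~\ref{thm:neg}(2) we must show that a ball of radius $r$ in an infinite-dimensional normed space is not a finite union of sets of diameter less than $2r$. Antipodal points of the sphere are at distance $2r$, so the right tool is the Lyusternik--Schnirelmann--Borsuk theorem: if the Euclidean sphere $S^{N-1}\subset\mathbb R^N$ is covered by $N$ closed sets, then one of them contains a pair of antipodal points.

\begin{proof}[Proof of Corollary~\ref{cor:normed}]
A complex normed space may be regarded as a real one; this affects none of the statements.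

(i)$\Rightarrow$(ii). In finite dimension the closure of a bounded set is compact, so it embeds by Theorem~\ref{thm:pos}.

(ii)$\Rightarrow$(iii). Closed balls are bounded.

(iii)$\Rightarrow$(i). Let $\dim E=\infty$ and suppose that a closed ball of radius $r>0$ embeds. After a translation its center is $0$; let $M$ be the image of $0$. The image of the ball lies in $B(M,r)$, which by Theorem~\ref{thm:neg}(2) is a finite union of sets of diameter at most $3r/2$. Pulling back, we cover the sphere $\Sigma=\{x:\|x\|=r\}$ by finitely many sets of diameter at most $3r/2$, say $N$ of them. Taking closures does not change diameters, so we may assume that the sets are closed in $\Sigma$. Let $E_0\subset E$ be a linear subspace of dimension $N$, and fix a Euclidean norm $\|\cdot\|_2$ on it. The two norms on $E_0$ are equivalent, so $x\mapsto x/\|x\|_2$ is a homeomorphism from $\Sigma\cap E_0$ onto $S^{N-1}$, and it commutes with $x\mapsto-x$. By the theorem just quoted, one of the $N$ sets contains a pair $x,-x$. Its diameter is then at least $2r$, a contradiction.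

Finally, if $E\ne\{0\}$, a line through $0$ is an isometric copy of $\mathbb R$, so $E$ does not embed by Theorem~\ref{thm:neg}(1).
\end{proof}

\begin{thebibliography}{9}

\bibitem{BBI}
Burago, Burago and Ivanov, \emph{A Course in Metric Geometry}.

\bibitem{Wan}
Zhengchao Wan, \emph{A novel construction of Urysohn universal ultrametric space via the Gromov--Hausdorff ultrametric}, arXiv:2007.08105 (2020).

\end{thebibliography}
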